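# Feebly compact first countable spaces of size $\mathfrak b$ that are not countably compact

## 1. Two cases that suggest a space of size $\mathfrak b$ in ZFC

The answer one would first guess to the question of this talk is "yes, ZFC proves that there is such a space". We fix the terms, state the question, and test the guess on the two simplest cases, where it turns out to be right.

All spaces are regular in the sense of $T_3$ (regular and $T_1$). A space $X$ is **feebly compact** if every locally finite family of nonempty open subsets of $X$ is finite. It is **countably compact** if every infinite subset of $X$ has an accumulation point in $X$. For $f,g\in\omega^\omega$ we write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The **bounding number** $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ with no $\le^*$-upper bound. An infinite family $\mathcal A$ of infinite subsets of $\omega$ is **MAD** if distinct members have finite intersection and every infinite $B\subset\omega$ meets some member in an infinite set; $\mathfrak a$ is the least size of an infinite MAD family. We use the textbook inequalities $\omega_1\le\mathfrak b\le\mathfrak a\le\mathfrak c$.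 We write $\subset^*$ for inclusion up to a finite set, and identify $m\in\omega$ with $\{0,\dots,m-1\}$.

A theorem of van Douwen (Handbook of Set-Theoretic Topology, 12.5) says: a regular, feebly compact, first countable space $X$ with $|X|<\mathfrak b$ is countably compact. So the first size at which a feebly compact space could fail to be countably compact is $\mathfrak b$, and the question, from the paper "Pseudocompact versus countably compact in first countable spaces" by István Juhász, Lajos Soukup and Zoltán Szentmiklóssy (arXiv:2401.01631, 2024), is this: *does ZFC prove that there is a regular, feebly compact, first countable space of size exactly $\mathfrak b$ that is not countably compact?*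

In examples, feeble compactness is checked on a dense set.

**Lemma 1.1.** Let $D$ be a dense subset of a $T_1$ space $X$ such that every infinite subset of $D$ has an accumulation point in $X$. Then $X$ is feebly compact.

*Proof.* Suppose $\{O_i:i<\omega\}$ is a locally finite family of distinct nonempty open sets. Choose $p_i\in O_i\cap D$. Each point lies in only finitely many $O_i$, so $i\mapsto p_i$ is finite-to-one and $\{p_i:i<\omega\}$ is infinite. Let $q$ be an accumulation point of it. Every neighborhood of $q$ contains infinitely many of the points $p_i$, since $X$ is $T_1$, so it meets infinitely many $O_i$. This contradicts local finiteness. $\square$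

**Theorem 1.2 (ZFC).** If $\mathfrak b=\omega_1$ or $\mathfrak b=\mathfrak a$, there is a locally compact Hausdorff, first countable, feebly compact, not countably compact space of size $\mathfrak b$.

(Locally compact Hausdorff spaces are $T_3$, so these spaces are as wanted.)

*Proof when $\mathfrak b=\mathfrak a$.* Let $\mathcal A$ be an infinite MAD family of size $\mathfrak a$, and let $\Psi(\mathcal A)=\omega\cup\mathcal A$ be its Mrówka space: points of $\omega$ are isolated, and $A\in\mathcal A$ has basic neighborhoods $\{A\}\cup(A\setminus n)$, $n<\omega$. These are compact. Distinct $A,B\in\mathcal A$ are separated by taking $n$ with $A\cap B\subset n$. So the space is locally compact Hausdorff and first countable. The set $\omega$ is dense, and an infinite $B\subset\omega$ accumulates at any $A\in\mathcal A$ with $B\cap A$ infinite; such an $A$ exists by maximality. Lemma 1.1 gives feeble compactness. The infinite set $\mathcal A$ has no accumulation point, and the size is $\mathfrak a=\mathfrak b$.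

*Proof when $\mathfrak b=\omega_1$.* **Step 1: an unbounded tower of regions under graphs.** We choose by recursion an unbounded sequence $\langle f_\alpha:\alpha<\omega_1\rangle$ of nondecreasing functions with $f_\alpha+1\le^*f_\beta$ for $\alpha<\beta$. To do so, let $\{g_\alpha:\alpha<\omega_1\}$ be unbounded and let $f_\alpha$ be a nondecreasing $\le^*$-bound of the countable set $\{g_\alpha\}\cup\{f_\gamma+1:\gamma<\alpha\}$. Put
$$L_\alpha=\{(n,m):m\le f_\alpha(n)\},\qquad L_{-1}=\emptyset .$$
For $-1\le\alpha<\beta$, the set $L_\alpha\setminus L_\beta$ is finite and $L_\beta\setminus L_\alpha$ is infinite.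

**Step 2: the space.** We add points that catch infinite subsets of the regions. Let $X=(\omega\times\omega)\cup\{x_n:n<\omega\}\cup\{y_\alpha:\alpha<\omega_1\}$. Points of $\omega\times\omega$ are isolated, $x_n$ has neighborhoods $\{x_n\}\cup\{(n,m):m\ge k\}$, and $y_\beta$ has neighborhoods
$$U(\alpha,\beta,F)=\{y_\gamma:\alpha<\gamma\le\beta\}\cup\big(L_\beta\setminus(L_\alpha\cup F)\big)\qquad(-1\le\alpha<\beta,\ F\subset\omega\times\omega\text{ finite}).\tag{1}$$
These form a base. If $y_\gamma\in U(\alpha,\beta,F)$, then
$$U(\alpha,\gamma,F\cup(L_\gamma\setminus L_\beta))\subset U(\alpha,\beta,F),\tag{2}$$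
because a point of $L_\gamma$ outside $L_\gamma\setminus L_\beta$ lies in $L_\beta$. If $\alpha\le\alpha'$, then
$$U(\alpha',\beta,F\cup F'\cup(L_\alpha\setminus L_{\alpha'}))\subset U(\alpha,\beta,F)\cap U(\alpha',\beta,F'),$$
because a point outside $L_{\alpha'}$ and outside $L_\alpha\setminus L_{\alpha'}$ is outside $L_\alpha$. Since $\beta<\omega_1$ is countable, $y_\beta$ has a countable base, so $X$ is first countable. Each $L_\beta\setminus(L_\alpha\cup F)$ is infinite, so $\omega\times\omega$ is dense.

*Hausdorff.* For $\gamma<\beta$ we have $U(-1,\gamma,\emptyset)\cap U(\gamma,\beta,\emptyset)=\emptyset$. The points $x_n$ and $y_\beta$ are separated because the $n$th column meets $L_\beta$ in a finite set. Distinct $x_n,x_m$ live on disjoint columns, and an isolated point can be removed from a basic neighborhood of any other point.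

**Step 3: each $U(\alpha,\beta,F)$ is compact.** This gives local compactness; we use induction on $\beta$. Given an open cover, a member containing $y_\beta$ contains some $U(\alpha',\beta,F')$, and we may take $\alpha'\ge\alpha$. If $\alpha'=\alpha$ (the only possibility when $\beta=0$), what is left is a subset of $F'$, hence finite. If $\alpha'>\alpha$, what is left consists of the $y_\gamma$ with $\alpha<\gamma\le\alpha'$ and of points of $L_\beta\setminus(L_\alpha\cup F)$ lying in $L_{\alpha'}\cup F'$. Up to the finite set $F'$, it is contained in $U(\alpha,\alpha',F\cup(L_{\alpha'}\setminus L_\beta))$, which is a subset of $U(\alpha,\beta,F)$ by (2) and is compact by the induction hypothesis. So finitely many members suffice. Since the neighborhoods of the $x_n$ are also compact, $X$ is locally compact Hausdorff, of size $\omega_1$.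

**Step 4: not countably compact, but feebly compact.** No point is an accumulation point of $\{x_n:n<\omega\}$: a basic neighborhood contains at most one $x_n$. For feeble compactness we use Lemma 1.1 with $D=\omega\times\omega$. Let $A\subset\omega\times\omega$ be infinite. If $A$ meets the $n$th column in an infinite set, $x_n$ is an accumulation point. Otherwise $A$ contains an infinite partial function $h$, with domain $M$ say. Suppose $A\cap L_\alpha$ were finite for every $\alpha$. Then $h>f_\alpha$ at almost all points of $M$. Put $g(k)=h(\min(M\setminus k))$. For large $k$ and $n=\min(M\setminus k)\ge k$ we get $g(k)=h(n)>f_\alpha(n)\ge f_\alpha(k)$, since $f_\alpha$ is nondecreasing. So $g$ bounds all $f_\alpha$, a contradiction. Hence $A\cap L_\alpha$ is infinite for some $\alpha$, and $A$ accumulates in the compact set $U(-1,\alpha,\emptyset)$. $\square$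

We call the second space the *staircase space*. What is not covered by Theorem 1.2 is the situation $\omega_2\le\mathfrak b<\mathfrak a$.

## 2. The staircase on $\omega_2$ levels, and a theorem against the guess

To support the guess beyond $\omega_1$, the sensible first attempt is to repeat the staircase. Suppose $\mathfrak b=\omega_2$. The same recursion gives nondecreasing $f_\alpha$, $\alpha<\omega_2$, unbounded, with $f_\alpha+1\le^*f_\beta$ for $\alpha<\beta$. Define $L_\alpha$, $y_\alpha$ and $U(\alpha,\beta,F)$ as in (1), now for $\beta<\omega_2$. The verifications that (1) is a base, the Hausdorff property, compactness and feeble compactness all go through. The attempt breaks at one point only, $y_\beta$ with $\mathrm{cf}(\beta)=\omega_1$; take $\beta=\omega_1$.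

* *If we keep $y_{\omega_1}$, first countability fails.* Given countably many $U(\alpha_i,\omega_1,F_i)$, let $\alpha=\sup_i\alpha_i<\omega_1$. Each $U(\alpha_i,\omega_1,F_i)$ contains $y_{\alpha+1}$, but $U(\alpha+1,\omega_1,\emptyset)$ does not.
* *If we delete $y_{\omega_1}$, feeble compactness fails.* Let $A$ be the graph of $f_{\omega_1}$. It meets each column once. It meets $L_\gamma$ in a finite set for $\gamma<\omega_1$, because $f_\gamma+1\le^*f_{\omega_1}$. For $\beta>\omega_1$ the neighborhood $U(\omega_1,\beta,\emptyset)$ of $y_\beta$ misses $A$, because $A\subset L_{\omega_1}$. So $A$ has no accumulation point, and $\{\{p\}:p\in A\}$ is infinite and locally finite.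

One could try to replace $y_{\omega_1}$ by something cleverer. The theorem to be proved says that ZFC allows no such repair. The guess is wrong.

**Theorem 2.1.** Let $\kappa\ge\omega_2$ be regular in a model of GCH. There is a ccc forcing extension $W$ with $\mathfrak b=\kappa<\mathfrak c=\kappa^+$ in which

* every regular, first countable, feebly compact space $X$ with $|X|<\mathfrak c$ is countably compact;
* every separable regular, first countable, feebly compact space $X$ with $|X|<\mathfrak c$ is compact and countable.

In particular, in $W$ there is no regular, feebly compact, first countable, non-countably-compact space of size $\mathfrak b$.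

If ZFC is consistent, so is ZFC+GCH, and Theorem 2.1 with $\kappa=\omega_2$ then shows that ZFC does **not** prove that such a space of size $\mathfrak b$ exists. By Theorem 1.2, existence is not refutable either.

**Corollary 2.2.** ZFC proves "if $\mathfrak b=\aleph_1$, then such a space of size $\mathfrak b$ exists". For each $2\le n<\omega$, the theory ZFC$+\mathfrak b=\aleph_n$ neither proves nor refutes existence (ZFC being consistent).

*Proof from the two theorems.* The first sentence is Theorem 1.2. For the second, Theorem 2.1 with $\kappa=\aleph_n$ gives a model without such a space, and MA$+\mathfrak c=\aleph_n$ gives $\mathfrak a=\mathfrak b=\mathfrak c=\aleph_n$, so Theorem 1.2 gives a model with one. $\square$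

The rest of the lecture proves Theorem 2.1. We first reduce spaces to combinatorial objects coded by subsets of $\kappa$. Then we kill these objects one at a time in an iteration of length $\kappa^+$. The difficulty is to kill them while one fixed sequence $\langle f_\alpha:\alpha<\kappa\rangle$ stays unbounded, so that $\mathfrak b$ remains $\kappa$.

## 3. From spaces to good systems of countable compact open sets

**Definition 3.1.** Let $\mu\ge\omega$ be an ordinal. A *good system* on $\mu$ is $\mathfrak S=\langle V_{y,n}:y<\mu,n<\omega\rangle$ with

* (G1) $y\in V_{y,n+1}\subset V_{y,n}\subset\mu$, each $V_{y,n}$ is countable, and $V_{d,n}=\{d\}$ for $d\in\omega$;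
* (G2) if $z\in V_{y,n}$, then $V_{z,m}\subset V_{y,n}$ for some $m$;
* (G3) if $y\ne z$, then $V_{y,n}\cap V_{z,n}=\emptyset$ for some $n$;
* (G4) for every $k:V_{y,n}\to\omega$ there is a finite $F\subset V_{y,n}$ with $V_{y,n}\subset\bigcup_{z\in F}V_{z,k(z)}$;
* (G5) $\omega\not\subset V_a:=\bigcup_{y\in a}V_{y,0}$ for every finite $a\subset\mu$.

$\mathfrak S$ is *tall* if every infinite $A\subset\omega$ has $|A\cap V_{y,0}|=\omega$ for some $y<\mu$.

By (G1) and (G2) the $V_{y,n}$ form a base of a topology on $\mu$ with $\{V_{y,n}\}_n$ a base at $y$. It is Hausdorff by (G3), and (G4) says exactly that each $V_{y,n}$ is compact: given an open cover, let $V_{z,k(z)}$ lie in a member of it. So the $V_{y,n}$ and the sets $V_a$ are countable, compact and clopen. Also $\omega\setminus V_a$ is infinite for every finite $a$: if it were a finite set $e$, then $V_{a\cup e}\supset\omega$, against (G5).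

*Examples.* Let $\mathcal A$ be an infinite almost disjoint family on $\omega$. Let $V_{A,n}=\{A\}\cup(A\setminus n)$, $V_{d,n}=\{d\}$, and relabel the members of $\mathcal A$ by ordinals from $\omega$ on. For (G4), take $A$ together with the finitely many points of $V_{A,n}\setminus V_{A,k(A)}$. For (G5), if $\omega$ were covered by finitely many points and members of $\mathcal A$, any further member of $\mathcal A$ would meet one of these members in an infinite set. The system is tall exactly when $\mathcal A$ is MAD. The staircase space gives a tall good system on $\omega_1$, after relabeling $\omega\times\omega$ as $\omega$ and with $V_{y_\beta,0}=U(-1,\beta,\emptyset)$: finitely many columns, finitely many $L_\beta$ and finitely many points do not cover $\omega\times\omega$, and tallness was Step 4.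

**Fact 3.2.** If $N\subset W$ are transitive models of ZFC with the same $\omega_1$, $\mathfrak S\in N$, and $\mathfrak S$ is good in $W$, then it is good in $N$.

*Proof.* (G2), (G3), (G5) are absolute. For (G4), a function $k\in N$ is in $W$, and the finite $F$ found in $W$ is in $N$. For (G1), a set in $N$ that is uncountable in $N$ contains a one-to-one image of $\omega_1^N=\omega_1^W$, so it is uncountable in $W$. $\square$

**Lemma 3.3.** If $Y$ is $T_3$ and feebly compact and $\emptyset\ne M\subset Y$ has no relatively isolated point, then $|Y|\ge\mathfrak c$.

*Proof.* Build open sets $U_s$, $s\in2^{<\omega}$, meeting $M$, with $\overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset$ and $\overline{U_{si}}\subset U_s$. This is possible: $U_s\cap M$ is nonempty and has no relatively isolated point, so it has two points, and these have open neighborhoods with disjoint closures inside $U_s$. For $f\in2^\omega$ the sets $U_{f\restriction n}$ are strictly decreasing. If $\bigcap_n\overline{U_{f\restriction n}}=\emptyset$, then each point is outside some $\overline{U_{f\restriction n}}$, and so has a neighborhood missing $U_{f\restriction m}$ for all $m\ge n$.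 Then $\{U_{f\restriction n}\}_n$ is infinite and locally finite, a contradiction. So the $\mathfrak c$ many intersections are nonempty, and they are pairwise disjoint. $\square$

**Proposition 3.4.** Let $X$ be $T_3$, first countable, feebly compact, $|X|<\mathfrak c$, $|X|\le\kappa$ with $\kappa$ an uncountable cardinal. Suppose $X$ is not countably compact, or $X$ is separable but not (compact and countable). Then there is a tall good system on some $\mu\le\kappa$.

*Proof.* **Step 1: isolated points are dense.** This supplies the set that will become $\omega$. Let $I$ be the set of isolated points of $X$. If $I$ is not dense, $X\setminus\overline I$ is a nonempty open set without relatively isolated points, and Lemma 3.3 gives $|X|\ge\mathfrak c$, a contradiction.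

**Step 2: pass to a space with a countable dense set of isolated points.** We want a $T_3$, first countable, feebly compact $Y$ with $|Y|\le|X|$, with a countable dense set $D$ of isolated points, and not (compact and countable). If $X$ is separable, every dense set contains $I$, so $I$ is countable; put $Y=X$ and $D=I$. (If $X$ is also not countably compact, it is not compact.) If $X$ is not countably compact, let $\{x_n:n<\omega\}$ be infinite without accumulation points. Let $D\subset I$ be the union of sequences from $I$ converging to the $x_n$ (constant if $x_n\in I$), and let $Y=\overline D\supset\{x_n\}$. Then $Y$ is not countably compact, hence not compact.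

It remains to see that the closure $\overline U$ of an open set $U$ in a feebly compact space is feebly compact (here $U=D$). Let $\{O_i\}$ be an infinite locally finite family of nonempty open subsets of $\overline U$. Each $O_i\cap U$ is nonempty and open in the whole space. A point of $O_i\cap U$ lies in only finitely many $O_j$, so $O_i\mapsto O_i\cap U$ is finite-to-one, and $\{O_i\cap U\}$ is infinite. It is locally finite in the whole space: points outside $\overline U$ have a neighborhood missing $U$, and points of $\overline U$ have a neighborhood meeting finitely many $O_i$. This contradicts feeble compactness.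

**Step 3: find a noncompact region made of locally countable, locally compact points.** Call an open $G\subset Y$ *nice* if $\overline G$ is compact and countable. Let $M$ be the closed set of points of $Y$ without a nice neighborhood. *Claim: there is an open $U\subset Y$ such that $C:=\overline U$ is noncompact and $C\cap M=\emptyset$.*

If $M=\emptyset$, then $Y$ is noncompact, because a compact $Y$ would be a finite union of nice sets and so countable. Take $U=Y$.

Let $M\ne\emptyset$. As $|Y|<\mathfrak c$, Lemma 3.3 gives a relatively isolated point $y$ of $M$. Take an open neighborhood base $V_n$ at $y$ with $\overline{V_{n+1}}\subset V_n$ and $\overline{V_0}\cap M=\{y\}$, and let $R_n=V_n\setminus\overline{V_{n+1}}$. Then $\overline{R_n}\subset\overline{V_0}\setminus V_{n+1}$ misses $M$. If some $\overline{R_n}$ is noncompact, take $U=R_n$.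

Suppose every $\overline{R_n}$ is compact. Then each is covered by finitely many nice sets, hence countable. A point $d\in D\cap V_0$ with $d\ne y$ lies in $V_n\setminus V_{n+1}$ for some $n$. Being isolated, $d\notin\overline{V_{n+1}}$, so $d\in R_n$. Hence
$$\overline{V_0}=\overline{V_0\cap D}\subset\bigcup_{i<n}\overline{R_i}\cup\overline{V_n}\qquad\text{for every }n\ge1 .$$
Since $\bigcap_n\overline{V_n}=\{y\}$, we get $\overline{V_0}=\{y\}\cup\bigcup_i\overline{R_i}$, which is countable. It is also compact: a member of an open cover containing $y$ contains some $\overline{V_n}$ with $n\ge1$, and the rest is inside the compact set $\bigcup_{i<n}\overline{R_i}$. So $V_0$ is nice, contradicting $y\in M$. This proves the claim.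

**Step 4: the dense set of $C$, and tallness.** Let $D'=D\cap U$. It is a countable dense set of isolated points of $C$, and it is infinite, since otherwise $C=D'$ would be compact. Every infinite $A\subset D'$ has an accumulation point, which lies in the closed set $C$; otherwise $\{\{d\}:d\in A\}$ would be an infinite locally finite family of open sets in $Y$.

**Step 5: a base of countable compact open sets.** Let $y\in C$ and a neighborhood of $y$ in $C$ be given. Since $y\notin M$, there is $G\ni y$, open in $C$, inside this neighborhood, with $K=\overline G$ compact and countable. Take a continuous $f:K\to[0,1]$ with $f(y)=0$ and $f=1$ on $K\setminus G$, and $r\in(0,1)\setminus f[K]$, which exists as $f[K]$ is countable. Then $\{f<r\}=\{f\le r\}$ is clopen in $K$ and contained in $G$. So it is compact and open in $C$. By first countability, $y$ has a decreasing base $\langle V_{y,n}\rangle_n$ of such sets, and for $d\in D'$ we take $V_{d,n}=\{d\}$.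

**Step 6: the axioms.** With $D'$ in the role of $\omega$: (G1) holds by construction, (G2) because $V_{y,n}$ is open, (G3) because $C$ is Hausdorff, (G4) because $V_{y,n}$ is compact. If $D'\subset V_a$ with $a$ finite, then $V_a$ is compact, hence closed, and $C=\overline{D'}\subset V_a$ would be compact; so (G5) holds. Step 4 is tallness. Transfer everything to $\mu=\omega+|C\setminus D'|\le\kappa$ by a bijection that sends $D'$ onto $\omega$. $\square$

So it suffices to find a model with $\mathfrak b=\kappa$, $\mathfrak c=\kappa^+$, without tall good systems on ordinals $\mu\le\kappa$.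

## 4. Sets almost disjoint from a good system, and the danger of domination

To destroy the tallness of $\mathfrak S$ we force an infinite $A\subset\omega$ with $A\cap V_{y,0}$ finite for all $y$. The natural poset comes from the filter $\mathcal F$ generated by the cofinite sets and the sets $\omega\setminus V_{y,0}$. Its members are infinite, because each $\omega\setminus V_a$ is. Let $M_{\mathcal F}$ consist of the pairs $(s,P)$ with $s\in[\omega]^{<\omega}$ and $P\in\mathcal F$, where
$$(s',P')\le(s,P)\iff s\subset s',\ P'\subset P,\ s'\setminus s\subset P .$$
The union $A$ of the first coordinates in a generic filter is infinite, and $A\subset^*P$ for all $P\in\mathcal F$.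

Does it keep a given unbounded $\le^*$-increasing sequence $\langle f_\alpha:\alpha<\kappa\rangle$ unbounded? For the staircase system, where $\kappa=\omega_1$, it does not, and neither does any other forcing that adds such an $A$. Indeed, if $A\subset\omega\times\omega$ is infinite with finite intersection with every column and every $L_\alpha$, Step 4 in the proof of Theorem 1.2 computes from $A$ a function $g$ bounding all $f_\alpha$. So the proof must use $\kappa\ge\omega_2$ against the countability of the sets $V_{y,n}$.

Let us see where the attempt stops. Suppose a condition forces that $\dot g$ bounds all $f_\alpha$. For each $\alpha$ choose $(s_\alpha,P_\alpha)$ below it and $n_\alpha$ such that $(s_\alpha,P_\alpha)$ forces $f_\alpha(k)\le\dot g(k)$ for $k\ge n_\alpha$. If $\kappa$ is regular uncountable, then $s_\alpha=s$ and $n_\alpha=n$ for $\kappa$ many $\alpha$. If also $P_\alpha=P$ for $\kappa$ many $\alpha$, we could choose for each $k$ an extension of $(s,P)$ deciding $\dot g(k)$, with value $h(k)$, say. Then $f_\alpha(k)\le h(k)$ for $k\ge n$ and $\kappa$ many $\alpha$, contradicting unboundedness. But the $P_\alpha$ vary. The extension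 deciding $\dot g(k)$ must take its new part $t$ inside $P_\alpha$, so $t$ and the decided value change with $\alpha$, and no single $h$ appears.

The way past this point is to replace $\mathcal F$ by a larger filter $U$ that is tied to *finite* sets. Suppose that for our name there are finite sets $S_j$ such that every $P\in U$ leaves, for arbitrarily large $j$, a finite $t\subset S_j\cap P$ that decides some $\dot g(k)$ with $k\ge j$. A finite $S_j$ has finitely many subsets $t$, so all the values involved are bounded by a number $w_j$ known in advance. As the $f_\alpha$ are unbounded, some $f_{\alpha_0}$ exceeds $w_j$ for infinitely many $j$, and we keep only those $S_j$. Then every $P_\alpha$ meets a situation where the decided value is below $f_{\alpha_0}(k)$, and this contradicts what $(s,P_\alpha)$ forces.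

For this, $S_j$ has to remain useful after being cut down by members of the filter, in particular by every $\omega\setminus V_a$. Norms measure how many cuts a finite set can stand.

## 5. Norms and states

**Definition 5.1.** A *norm* on a finite set $s$ is a monotone $h:\mathcal P(s)\to\omega$ with $h(\emptyset)=0$ and $h(x\cup z)\le\max(h(x),h(z))+1$.

*Example.* $h(x)=\lfloor\log_2|x|\rfloor$ with $h(\emptyset)=0$ is a norm, since $|x\cup z|\le2\max(|x|,|z|)$. We call it the log norm.

By induction on $r$, a union of $2^r$ sets has norm at most the maximum of their norms plus $r$. A maximum of finitely many norms is a norm: if $h=\max_ih_i$ and $h(x\cup z)=h_i(x\cup z)$, then $h(x\cup z)\le\max(h_i(x),h_i(z))+1\le\max(h(x),h(z))+1$.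

Fix a good system $\mathfrak S$ on $\mu$.

**Definition 5.2.** A *state* is $T=\langle(s_i,h_i):i<\omega\rangle$ with pairwise disjoint finite $s_i\subset\omega$ and norms $h_i$ on $s_i$ such that
$$\sup_ih_i(s_i\setminus V_a)=\infty\quad\text{for every finite }a\subset\mu.\tag{3}$$
Put $\mathrm{int}(T)=\bigcup_is_i$ and $\mathrm{pos}(T)=\{x\in[\omega]^{<\omega}:\exists i\ h_i(x\cap s_i)\ge1\}$. For $P\subset\omega$ let $T\restriction P=\langle(s_i\cap P,\,h_i\restriction\mathcal P(s_i\cap P))\rangle_i$. We write $T'\le^*T$ if for all but finitely many $j$: $s'_j\subset\mathrm{int}(T)$, and every $x\subset s'_j$ with $h'_j(x)\ge1$ is in $\mathrm{pos}(T)$.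

Since each single norm value is finite, (3) implies that for every $n$ infinitely many $i$ have $h_i(s_i\setminus V_a)\ge n$. The family $\mathrm{pos}(T)$ is upward closed, and $\mathrm{int}(T)$ is infinite.

*Example.* Consider the good system of the almost disjoint family of columns $C_n=\{n\}\times\omega$ of $\omega\times\omega$ (a copy of $\omega$). The rows $s_i=\{(n,i):n<2^i\}$ with log norms form a state: removing $r$ columns and finitely many points leaves at least $2^i-r$ points of $s_i$ for almost all $i$. The sets $\{(0,m):2^i\le m<2^{i+1}\}$ do not form one, since $V_{C_0,0}$ contains all of them. For the row state $T$, $T\restriction P$ is a state if $P$ is the union of the even columns, and not if $P=C_0$. Merging pieces, $s'_j=s_{2j}\cup s_{2j+1}$ with $h'_j(x)=\max(h_{2j}(x\cap s_{2j}),h_{2j+1}(x\cap s_{2j+1}))$, gives a state $T'\le^*T$; so new pieces need not lie inside old ones.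

Three properties are used all the time. First, $T'\le^*T$ implies $\mathrm{int}(T')\subset^*\mathrm{int}(T)$. Second, $T\restriction P\le^*T$ whenever $T\restriction P$ is a state; in particular $\le^*$ is reflexive. Third, *$\le^*$ is transitive*. Let $T''\le^*T'\le^*T$ and let $j_0$ bound the bad indices for $T'\le^*T$. For almost all $i$, $s''_i\subset\mathrm{int}(T')$ and $s''_i$ misses the finite set $\bigcup_{j<j_0}s'_j$, so $s''_i\subset\mathrm{int}(T)$. If $x\subset s''_i$ and $h''_i(x)\ge1$, then, for almost all $i$, $x\in\mathrm{pos}(T')$, that is, $h'_j(x\cap s'_j)\ge1$ for some $j$. Here $x\cap s'_j\ne\emptyset$, so $j\ge j_0$. Hence $x\cap s'_j\in\mathrm{pos}(T)$, and $x\in\mathrm{pos}(T)$ by upward closure.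

## 6. Replacing all finite sets $a\subset\mu$ by $\omega_1$ many sequences

A state must satisfy (3) for all finite $a\subset\mu$, and there may be $\kappa$ many of them. When we build new states, by Martin's Axiom or by bounding functions, we can only handle fewer than $\kappa$ tasks. The next lemma reduces the tasks to $\omega_1$ many. It is the place where the sets $V_{y,n}$ are used as countable compact sets.

**Definition 6.1.** A *normed sequence* is $\vec x=\langle(x_k,h_k):k\in L\rangle$ with $L\subset\omega$ infinite, $x_k\subset\omega$ finite, each finite set meeting only finitely many $x_k$, $h_k$ a norm on $x_k$, and $h_k(x_k)\to\infty$. A *restriction* of it is a normed sequence $\langle(x'_k,h_k\restriction\mathcal P(x'_k)):k\in L'\rangle$ with $L'\subset L$ and $x'_k\subset x_k$. It *converges to* $e\in\mu$ if every neighborhood of $e$ contains $x_k$ for almost all $k\in L$.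

*Example.* In the column system, the sets $\{(0,m):2^k\le m<2^{k+1}\}$ with log norms converge to the point $C_0$. The rows $\{(n,k):n<2^k\}$ meet each $C_n$ in at most one point, of log norm $0$. The two cases of the following proof generalize these two behaviors.

**Lemma 6.2.** Let $\mathcal X$ be a class of normed sequences closed under restrictions such that for every finite $a\subset\mu$ some $\vec x\in\mathcal X$ has $x_k\cap V_a=\emptyset$ for all $k$. Then there is $\mathcal X_0\subset\mathcal X$ with $|\mathcal X_0|\le\omega_1$ such that for every finite $a$ some $\vec x\in\mathcal X_0$ satisfies $h_k(x_k\setminus V_a)\to\infty$.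

*Proof.* **Case A: some $\vec x\in\mathcal X$ has $\langle h_k(x_k\cap V_{y,0})\rangle_{k\in L}$ bounded for each $y$.** Here one sequence serves all $a$. Since $V_a$ is a finite union of sets $V_{y,0}$, the numbers $h_k(x_k\cap V_a)$ are bounded by some $b$. From $h_k(x_k)\le\max(h_k(x_k\cap V_a),h_k(x_k\setminus V_a))+1$ we get $h_k(x_k\setminus V_a)\ge h_k(x_k)-1$ as soon as $h_k(x_k)>b+1$. Put $\mathcal X_0=\{\vec x\}$.

**Case B: otherwise.** We show that sequences can be made convergent, and then choose $\omega_1$ many limits.

*Claim: every $\vec x\in\mathcal X$ has a restriction converging to a point.* As we are not in Case A, there are $y$ and an infinite $L_1\subset L$ with $n_k:=h_k(x_k\cap V_{y,0})\to\infty$ on $L_1$. Let $\langle O_i\rangle_{i<\omega}$ enumerate (with repetitions allowed) all $V_{z,m}\subset V_{y,0}$ with $z\in V_{y,0}$; there are countably many because $V_{y,0}$ is countable, and they are clopen. For $\varepsilon\in2^r$ let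
$$At(\varepsilon)=\{p\in V_{y,0}:\forall i<r\ (p\in O_i\leftrightarrow\varepsilon(i)=1)\}.$$
Put $m_k=\lfloor n_k/2\rfloor$. Split $x_k\cap V_{y,0}$ successively by $O_0,\dots,O_{m_k-1}$, each time keeping a half whose norm has dropped by at most $1$. This gives $\varepsilon_k\in2^{m_k}$ with $h_k(x_k\cap At(\varepsilon_k))\ge n_k-m_k\ge n_k/2$. Since $m_k\to\infty$ on $L_1$, König's lemma gives $\varepsilon\in2^\omega$ and $k_0<k_1<\cdots$ in $L_1$ with $m_{k_r}\ge r$ and $\varepsilon_{k_r}\restriction r=\varepsilon\restriction r$. Let
$$x'_{k_r}=x_{k_r}\cap At(\varepsilon_{k_r})\subset At(\varepsilon\restriction r).$$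
This is a restriction, since $h_{k_r}(x'_{k_r})\ge n_{k_r}/2\to\infty$. The sets $At(\varepsilon\restriction r)$ are nested, nonempty (because $x'_{k_r}\ne\emptyset$ for large $r$), and closed in the compact space $V_{y,0}$. Pick $e$ in their intersection. Each neighborhood of $e$ contains some $O_i\ni e$. As $e\in At(\varepsilon\restriction(i+1))$, we have $\varepsilon(i)=1$, so $x'_{k_r}\subset O_i$ for all $r>i$. This proves the claim.

Let $\Lambda$ be the set of limits of convergent members of $\mathcal X$. *For every finite $a$, $\Lambda\not\subset V_a$.* To see this, apply the claim to an $\vec x\in\mathcal X$ avoiding $V_a$. If the limit $e$ were in the open set $V_a$, almost all $x'_k$ would be subsets of $V_a$; but they are disjoint from $V_a$, and nonempty for large $k$. So $e\in\Lambda\setminus V_a$.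

Let $\Lambda_0=\Lambda$ if $\Lambda$ is countable; otherwise let $\Lambda_0\subset\Lambda$ have size $\omega_1$. As $V_a$ is countable, in both cases $\Lambda_0\not\subset V_a$ for every finite $a$. For $e\in\Lambda_0$ choose $\vec x^{\,e}\in\mathcal X$ converging to $e$, and let $\mathcal X_0=\{\vec x^{\,e}:e\in\Lambda_0\}$. Given $a$, pick $e\in\Lambda_0\setminus V_a$. Since $V_a$ is closed, $x^e_k\cap V_a=\emptyset$ for almost all $k$, so $h_k(x^e_k\setminus V_a)=h_k(x^e_k)\to\infty$ along these $k$. $\square$

## 7. Lower bounds for decreasing sequences of states

MA$_{<\kappa}$ is Martin's Axiom for ccc posets and fewer than $\kappa$ dense sets. A poset is σ-centered if it is a countable union of sets in which any finitely many elements have a common extension; it is then ccc. In Sections 7, 8 and 9 we work in a model $N$ where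

> $(*)$ $\kappa\ge\omega_2$ is regular, MA$_{<\kappa}$ holds, $\mathfrak c=\kappa$; $\langle f_\alpha:\alpha<\kappa\rangle$ is $\le^*$-increasing and unbounded, each $f_\alpha$ is nondecreasing; $\mathfrak S$ is a good system on $\mu\le\kappa$.

MA$_{<\kappa}$ gives $\mathfrak b\ge\kappa>\omega_1$. Indeed, for a family $H$ of fewer than $\kappa$ functions, use pairs $(s,F)$ with $s\in\omega^{<\omega}$ and $F\subset H$ finite, where an extension lengthens $s$ by values $\ge f(i)$ for $f\in F$ at the new places $i$, and enlarges $F$. Conditions with equal $s$ are compatible, and a sufficiently generic union of the $s$'s bounds $H$.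

We shall need a $\le^*$-decreasing sequence of states of length $\kappa$. The following lemma carries it through limit steps.

**Lemma 7.1.** Let $\theta<\kappa$ and let $\langle T_\xi:\xi<\theta\rangle$ be states with $T_\eta\le^*T_\xi$ for $\xi<\eta$. There is a state $T\le^*T_\xi$ for all $\xi<\theta$. ($\theta=0$ is allowed: a state exists.)

*Proof.* For $w\in[\theta]^{<\omega}$ call a finite set with a norm $(s,h)$ *$w$-correct* if for all $\xi\in w$: $s\subset\mathrm{int}(T_\xi)$, and $h(x)\ge1$ implies $x\in\mathrm{pos}(T_\xi)$. A *thread* is a normed sequence such that for each $\xi<\theta$ almost all $(x_k,h_k)$ are $\{\xi\}$-correct. Threads are closed under restrictions.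

**Step 1: for each finite $a$ there is a thread avoiding $V_a$.** This is the hypothesis of Lemma 6.2. Let $\mathbb R_a$ consist of pairs $(p,w)$, where $w\in[\theta]^{<\omega}$ and $p=\langle(s_i,h_i):i<r\rangle$ is a finite sequence of finite sets with norms that are pairwise disjoint, disjoint from $V_a$, with $h_i(s_i)\ge i$. Put $(p',w')\le(p,w)$ iff $p'$ end-extends $p$, $w'\supset w$, and the new pieces are $w$-correct. There are countably many $p$, and $(p,w\cup w')$ extends $(p,w)$ and $(p,w')$, so $\mathbb R_a$ is σ-centered. The sets $\{(p,w):\xi\in w\}$ are dense, since we may enlarge $w$.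

The sets $\{(p,w):|p|\ge n\}$ are dense, because any $(p,w)$ with $|p|=r$ can be extended by one piece, as follows. If $w=\emptyset$, append a finite $x\subset\omega\setminus V_a$ with $|x|\ge2^r$, disjoint from the earlier pieces, with the log norm; this is possible because $\omega\setminus V_a$ is infinite. If $w\ne\emptyset$ and $\eta=\max w$, write $T_\eta=\langle(s^\eta_i,h^\eta_i)\rangle_i$. For infinitely many $i$ we have $h^\eta_i(s^\eta_i\setminus V_a)\ge r$. For large such $i$, the set $s^\eta_i\setminus V_a$ is disjoint from the earlier pieces, and with $h^\eta_i$ restricted to it, it is $w$-correct because $T_\eta\le^*T_\xi$ for all $\xi\in w$.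

MA$_{<\kappa}$ gives a filter meeting these fewer than $\kappa$ dense sets. The pieces occurring in it form a sequence $\langle(s_i,h_i):i<\omega\rangle$, pairwise disjoint, avoiding $V_a$, with $h_i(s_i)\ge i$. It is a thread: if $(p,w)$ is in the filter and $\xi\in w$, then every piece with index $\ge|p|$ is new in a common extension of $(p,w)$ and a condition containing it, so it is $\{\xi\}$-correct.

**Step 2: assemble the state.** Apply Lemma 6.2 to the class of threads to get $\mathcal X_0$ with $|\mathcal X_0|\le\omega_1$. Let $\mathbb R$ be defined as $\mathbb R_a$ but without the requirements "disjoint from $V_a$" and "$h_i(s_i)\ge i$". It is σ-centered. For $\vec x\in\mathcal X_0$ and $n<\omega$, the set of $(p,w)$ having some $(x_k,h_k)$ with $k\ge n$ among its pieces is dense: for large $k$, $(x_k,h_k)$ is $w$-correct and disjoint from the earlier pieces, so it can be appended. Take a filter meeting these at most $\omega_1<\kappa$ dense sets and the dense sets $\{(p,w):\xi\in w\}$, $\xi<\theta$, and let $T$ be the sequence of its pieces.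

For each $\vec x\in\mathcal X_0$, $(x_k,h_k)$ is a piece of $T$ for infinitely many $k$. Since $x_k\ne\emptyset$ for large $k$ and a finite set meets only finitely many $x_k$, these are infinitely many different pieces, so $T$ has length $\omega$. As in Step 1, for each $\xi$ almost all pieces are $\{\xi\}$-correct, that is, $T\le^*T_\xi$. Given $a$, take $\vec x\in\mathcal X_0$ with $h_k(x_k\setminus V_a)\to\infty$; as $(x_k,h_k)$ is a piece for infinitely many $k$, (3) holds for $a$. So $T$ is a state. $\square$

## 8. A state that answers a name

This is the key lemma. Think of $X_k$ as the set of finite $t$ that, added to a fixed stem, decide $\dot g(k)$, and of $v_k(t)$ as the decided value. Alternative (i) will be impossible for names. Alternative (ii) is the property asked for in Section 4: every positive part of a piece contains a $t$ that decides a value below $f_\alpha(k)$.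

**Lemma 8.1.** Let $T$ be a state, $X_k\subset[\omega]^{<\omega}$, $v_k:X_k\to\omega$ ($k<\omega$). There is a state $T'=\langle(s'_j,h'_j)\rangle_j\le^*T$ such that one of the following holds:

* (i) for some $k$, no $t\in X_k$ satisfies $t\subset\mathrm{int}(T')$;
* (ii) for some $\alpha<\kappa$: for each $j$ and $x\subset s'_j$ with $h'_j(x)\ge1$ there are $k\ge j$ and $t\in X_k$ with $t\subset x$ and $v_k(t)<f_\alpha(k)$.

*Proof.* Write $T=\langle(s_i,h_i)\rangle_i$. Assume that (i) fails for all states $T'\le^*T$; we produce one with (ii).

**Step 1: a norm that counts how often a set can be split and still contain a member of $X_k$.** Let $\mathcal O^1_k=\mathcal O_k$ be the family of finite $x\subset\mathrm{int}(T)$ such that $x\in\mathrm{pos}(T)$ and $t\subset x$ for some $t\in X_k$. Let $x\in\mathcal O^{n+1}_k$ iff $x\subset\mathrm{int}(T)$ is finite and whenever $x=y\cup z$, then $y\in\mathcal O^n_k$ or $z\in\mathcal O^n_k$.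

By induction on $n$, $\mathcal O^n_k$ is upward closed among the finite subsets of $\mathrm{int}(T)$. For the successor step, if $x\subset x'=y\cup z$ with $x\in\mathcal O^{n+1}_k$, then $x=(x\cap y)\cup(x\cap z)$, so $x\cap y$ or $x\cap z$ is in $\mathcal O^n_k$, hence $y$ or $z$ is. Also $\emptyset\notin\mathcal O^n_k$: $\emptyset\notin\mathrm{pos}(T)$, and $\emptyset=\emptyset\cup\emptyset$ handles the successor step. Taking $z=\emptyset$ we see $\mathcal O^{n+1}_k\subset\mathcal O^n_k$. Put
$$N_k(x)=\max\big(\{0\}\cup\{n:1\le n\le k,\ x\in\mathcal O^n_k\}\big).$$
$N_k$ is a norm on finite subsets of $\mathrm{int}(T)$: it is monotone with $N_k(\emptyset)=0$, and if $N_k(x\cup z)=n+1\ge2$, then $x\in\mathcal O^n_k$ or $z\in\mathcal O^n_k$, so $\max(N_k(x),N_k(z))\ge n$.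

**Step 2: sets of large norm exist.** *Claim: if $P\subset\mathrm{int}(T)$ and $T\restriction P$ is a state, then for each $k\ge1$ there is a finite $x\subset P$ with $N_k(x)=k$.*

Suppose no finite $x\subset P$ is in $\mathcal O^k_k$. A finite $x\notin\mathcal O^{n+1}_k$ is a union of two sets not in $\mathcal O^n_k$, and we can make them disjoint, because subsets of non-members are non-members. Iterating $k-1$ times, every finite $x\subset P$ can be partitioned into $2^{k-1}$ (possibly empty) sets not in $\mathcal O_k$. Such partitions of $P\cap n$ restrict to such partitions of $P\cap m$ for $m<n$. So by König's lemma $P$ is a disjoint union $\bigcup_{j<2^{k-1}}P_j$ with no finite subset of any $P_j$ in $\mathcal O_k$.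

Some $T\restriction P_j$ is a state. Otherwise there are finite $a_j$ and $b_j<\omega$ with $h_i((s_i\cap P_j)\setminus V_{a_j})\le b_j$ for all $i$. With $a=\bigcup_ja_j$ we get $h_i((s_i\cap P)\setminus V_a)\le\max_jb_j+k-1$ for all $i$, and $T\restriction P$ is not a state. Fix such a $j$. Since $T\restriction P_j\le^*T$, (i) fails for it, so there is $t\in X_k$ with $t\subset\mathrm{int}(T\restriction P_j)\subset P_j$. Also $h_i(s_i\cap P_j)\ge1$ for some $i$. Then $t\cup(s_i\cap P_j)$ is a finite subset of $P_j$ in $\mathcal O_k$, a contradiction. This proves the claim.

**Step 3: $\omega_1$ many sequences of sets of large norm.** This is where we prepare (3) for the new state. Let $\mathcal X$ be the class of normed sequences $\langle(x_k,N_k\restriction\mathcal P(x_k)):k\in L\rangle$ with $x_k\subset\mathrm{int}(T)$; it is closed under restrictions. For finite $a$ and $m<\omega$, $T\restriction(\mathrm{int}(T)\setminus(V_a\cup m))$ is a state, because almost all $s_i$ miss $m$ and $(s_i\setminus V_a)\setminus V_b=s_i\setminus V_{a\cup b}$. So by Step 2 there are, for $k\ge1$, finite $x_k\subset\mathrm{int}(T)\setminus(V_a\cup k)$ with $N_k(x_k)=k$.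 They form a member of $\mathcal X$ avoiding $V_a$. Lemma 6.2 gives $\mathcal X_0\subset\mathcal X$ with $|\mathcal X_0|\le\omega_1$.

**Step 4: cut $\omega$ into intervals that catch all these sequences.** Here $\omega_1<\mathfrak b$ is used. For $\vec x\in\mathcal X_0$ let $\varphi_{\vec x}(n)$ be the least $m>n$ such that for some $k\in L$, $n\le k<m$ and $x_k\subset[n,m)$. It exists, because $x_k\cap n=\emptyset$ for large $k$. As $\omega_1<\mathfrak b$, choose a nondecreasing $\psi$ with $\psi(n)>n$ and $\varphi_{\vec x}\le^*\psi$ for all $\vec x\in\mathcal X_0$. Put $\varphi(0)=0$ and $\varphi(j+1)=\psi(\varphi(j))$; so $\varphi(j)\ge j$. Let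
$$s'_j=\mathrm{int}(T)\cap[\varphi(j),\varphi(j+1)),\qquad h'_j=\max\{N_k:\varphi(j)\le k<\varphi(j+1)\}\restriction\mathcal P(s'_j).$$
Given a finite $a$, take $\vec x\in\mathcal X_0$ with $N_k(x_k\setminus V_a)\to\infty$. For almost all $j$, $\varphi_{\vec x}(\varphi(j))\le\varphi(j+1)$, so there is $k(j)\in L\cap[\varphi(j),\varphi(j+1))$ with $x_{k(j)}\subset s'_j$. Hence
$$h'_j(s'_j\setminus V_a)\ge N_{k(j)}(x_{k(j)}\setminus V_a)\to\infty\qquad(j\to\infty).$$
We get convergence to infinity along all $j$, so $\langle(s'_j,h'_j):j\in L'\rangle$ is, after re-indexing, a state for *every* infinite $L'\subset\omega$.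

**Step 5: keep the intervals where some $f_\alpha$ is above all the values.** Let
$$w_j=\max\big(\{0\}\cup\{v_k(t):\varphi(j)\le k<\varphi(j+1),\ t\in X_k,\ t\subset s'_j\}\big),$$
a maximum of a finite set. Since $\langle f_\alpha\rangle$ is unbounded, there is $\alpha$ with $L'=\{j:f_\alpha(j)>w_j\}$ infinite. Let $T'=\langle(s'_j,h'_j):j\in L'\rangle$, enumerated increasingly. Enumerating only lowers indices, so it suffices to verify (ii) with the old indices. Let $j\in L'$, $x\subset s'_j$ and $h'_j(x)\ge1$. Then $N_k(x)\ge1$ for some $k\in[\varphi(j),\varphi(j+1))$, so $x\in\mathcal O_k$. Hence $x\in\mathrm{pos}(T)$, and there is $t\in X_k$ with $t\subset x$, for which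
$$v_k(t)\le w_j<f_\alpha(j)\le f_\alpha(k),$$
because $k\ge\varphi(j)\ge j$ and $f_\alpha$ is nondecreasing. Thus $T'\le^*T$ and (ii) holds. $\square$

## 9. The forcing $M_U$

**Proposition 9.1.** Under $(*)$ there is a σ-centered poset $M_U$ of size $\le\kappa$ which adds an infinite $A\subset\omega$ with $A\cap V_{y,0}$ finite for all $y<\mu$, and which forces $\langle f_\alpha\rangle_{\alpha<\kappa}$ to remain unbounded.

*Proof.* **Step 1: the filter $U$.** We build it from a decreasing sequence of states that treats every $y$ and every potential name. Since $\mathfrak c=\kappa\ge|\mu|$, enumerate as $\langle r_\xi:\xi<\kappa\rangle$ all $y<\mu$ and all pairs $(\vec X,\vec v)$ as in Lemma 8.1. Build $\le^*$-decreasing states $T_\xi$, $\xi<\kappa$. $T_0$ and $T_\xi$ for limit $\xi$ come from Lemma 7.1. If $r_\xi=y$, let $T_{\xi+1}=T_\xi\restriction(\omega\setminus V_{y,0})$, which is a state by (3) for $T_\xi$ and the sets $a\cup\{y\}$. If $r_\xi=(\vec X,\vec v)$, let $T_{\xi+1}$ be given by Lemma 8.1 for $T_\xi$. Let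
$$U=\{P\subset\omega:\exists\xi\ \mathrm{int}(T_\xi)\subset^*P\}.$$
The sets $\mathrm{int}(T_\xi)$ are infinite and $\subset^*$-decreasing, so $U$ is a filter of infinite sets. It contains all cofinite sets and all $\omega\setminus V_{y,0}$.

**Step 2: the poset and its generic set.** $M_U$ is defined as $M_{\mathcal F}$ in Section 4, with $U$ in place of $\mathcal F$: it consists of $(s,P)$ with $s\in[\omega]^{<\omega}$, $P\in U$, and $(s',P')\le(s,P)$ iff $s\subset s'$, $P'\subset P$, $s'\setminus s\subset P$. Finitely many conditions with equal $s$ have a common extension with the same $s$, so $M_U$ is σ-centered, and $|M_U|\le\mathfrak c=\kappa$. Let $A=\bigcup\{s:(s,P)\in G\}$. It is infinite, because the members of $U$ are infinite. If $(s,P)\in G$, then $A\setminus s\subset P$. Since the conditions $(s,P')$ with $P'\subset P$ are dense for each $P\in U$, we get $A\subset^*P$ for all $P\in U$. So $A\cap V_{y,0}$ is finite for all $y$.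

**Step 3: a name for a bound, and the state that treats it.** Suppose $p\Vdash\forall\alpha\ f_\alpha\le^*\dot g$, with $\dot g$ a name for an element of $\omega^\omega$. For each $\alpha$ pick $(s_\alpha,P_\alpha)\le p$ and $n_\alpha$ with $(s_\alpha,P_\alpha)\Vdash\forall k\ge n_\alpha\ f_\alpha(k)\le\dot g(k)$. As $\kappa$ is regular uncountable, there are $s$, $n$ and $\Gamma\subset\kappa$ with $|\Gamma|=\kappa$ and $s_\alpha=s$, $n_\alpha=n$ for $\alpha\in\Gamma$. Let $X_k$ be the set of $t\in[\omega]^{<\omega}$ such that some $(s\cup t,P)$ decides $\dot g(k)$, and let $v_k(t)$ be the decided value. It is unique, since conditions with equal first coordinate are compatible. Let $r_\xi=(\vec X,\vec v)$.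

Alternative (i) of Lemma 8.1 cannot hold for $T_{\xi+1}$. Indeed, for each $k$ some $(s',P')\le(s,\mathrm{int}(T_{\xi+1}))$ decides $\dot g(k)$, and then $t=s'\setminus s\subset\mathrm{int}(T_{\xi+1})$ is in $X_k$. So (ii) holds for $T_{\xi+1}$, with some $\alpha_0$.

**Step 4: the contradiction.** We find, inside one $P_\alpha$, a $t$ deciding too small a value. Take $\alpha\in\Gamma$ with $\alpha\ge\alpha_0$, and $m\ge n$ with $f_{\alpha_0}(k)\le f_\alpha(k)$ for all $k\ge m$. Since $P_\alpha\in U$ and the sets $\mathrm{int}(T_\eta)$ are $\subset^*$-decreasing, there is $\eta\ge\xi+1$ with $E=\mathrm{int}(T_\eta)\setminus P_\alpha$ finite. Infinitely many pieces $s^\eta_i$ of $T_\eta$ have $h^\eta_i(s^\eta_i)\ge1$, and as $T_\eta\le^*T_{\xi+1}$, almost all of these are in $\mathrm{pos}(T_{\xi+1})$. Pieces are disjoint, so there is $i$ such that $s^\eta_i\in\mathrm{pos}(T_{\xi+1})$ and $s^\eta_i$ misses $E$ and the first $m$ pieces of $T_{\xi+1}$. So for some $j$ the set $x=s^\eta_i\cap s^{\xi+1}_j$ has $h^{\xi+1}_j(x)\ge1$. As $x\ne\emptyset$, $j\ge m$. By (ii) there are $k\ge j\ge m$ and $t\in X_k$ with $t\subset x\subset P_\alpha$ and $v_k(t)<f_{\alpha_0}(k)$.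

Let $(s\cup t,P')\Vdash\dot g(k)=v_k(t)$. Then $(s\cup t,P'\cap P_\alpha)$ extends both $(s\cup t,P')$ and $(s,P_\alpha)$, the latter because $t\subset P_\alpha$. As $k\ge n$, it forces
$$f_\alpha(k)\le\dot g(k)=v_k(t)<f_{\alpha_0}(k)\le f_\alpha(k),$$
a contradiction. $\square$

## 10. Unbounded sequences in finite support iterations

Let $\kappa$ be regular uncountable and let $\vec f=\langle f_\alpha:\alpha<\kappa\rangle$ be $\le^*$-increasing and unbounded. Any $h$ with $f_\alpha\le^*h$ for $\kappa$ many $\alpha$ bounds all of $\vec f$. FS means finite support. We may always assume that a name $\dot g$ below is forced by every condition to be in $\omega^\omega$.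

**Lemma 10.1.** If $|Q|<\kappa$, then $Q$ forces $\vec f$ unbounded.

*Proof.* If $p\Vdash\forall\alpha\ f_\alpha\le^*\dot g$, choose $q_\alpha\le p$ and $n_\alpha$ with $q_\alpha\Vdash\forall k\ge n_\alpha\ f_\alpha(k)\le\dot g(k)$. For $\kappa$ many $\alpha$, $(q_\alpha,n_\alpha)=(q,n)$. Choose $r_k\le q$ and $h(k)$ with $r_k\Vdash\dot g(k)=h(k)$. Then $f_\alpha(k)\le h(k)$ for $k\ge n$ and these $\kappa$ many $\alpha$, a contradiction. $\square$

**Lemma 10.2.** Let $\delta$ be a limit and $P_\delta$ the FS limit of a FS iteration of ccc posets with every $P_\beta$, $\beta<\delta$, forcing $\vec f$ unbounded. Then $P_\delta$ forces $\vec f$ unbounded.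

*Proof.* If $\mathrm{cf}(\delta)>\omega$, each real of $V^{P_\delta}$ is in some $V^{P_\beta}$, $\beta<\delta$, by ccc and finite supports, and we are done.

Let $\mathrm{cf}(\delta)=\omega$ and $p\Vdash\forall\alpha\ f_\alpha\le^*\dot g$. Choose $q_\alpha\le p$ and $n_\alpha$ as in the previous proof. Each $q_\alpha$ has finite support, so it is in $P_\beta$ for some $\beta$ from a fixed countable cofinal subset of $\delta$. As $\kappa$ is regular uncountable, there are $\beta<\delta$, $n$ and $\Gamma$ with $|\Gamma|=\kappa$ such that $q_\alpha\in P_\beta$ and $n_\alpha=n$ for $\alpha\in\Gamma$.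

Some condition of $P_\beta$ forces $|\{\alpha\in\Gamma:q_\alpha\in\dot G_\beta\}|=\kappa$. Otherwise it is forced that this set is bounded in $\kappa$. By ccc there are only countably many possible values for a bound, so there is $\gamma<\kappa$ with $\Vdash\{\alpha\in\Gamma:q_\alpha\in\dot G_\beta\}\subset\gamma$. Any $q_\alpha$ with $\alpha\in\Gamma\setminus\gamma$ refutes this.

Let $G_\beta$ contain such a condition. In $V[G_\beta]$ let
$$h(k)=\min\{v:\exists r\in P_\delta\ (r\restriction\beta\in G_\beta,\ r\Vdash\dot g(k)=v)\}.$$
The set is nonempty, because the restrictions to $\beta$ of conditions deciding $\dot g(k)$ are dense in $P_\beta$. Let $q_\alpha\in G_\beta$ with $\alpha\in\Gamma$, let $k\ge n$, and let $r$ witness $h(k)$. Take $u\in G_\beta$ below $r\restriction\beta$ and $q_\alpha$. Then $u\cup r\restriction[\beta,\delta)$ extends $q_\alpha$ and $r$, so it forces $f_\alpha(k)\le\dot g(k)=h(k)$. Hence $h$ bounds $\kappa$ many $f_\alpha$, contradicting the unboundedness of $\vec f$ in $V[G_\beta]$. $\square$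

## 11. The model with $\mathfrak b=\kappa<\mathfrak c=\kappa^+$

We use the usual facts on ccc forcing: FS iterations of ccc posets are ccc; ccc forcing preserves cardinals and cofinalities; if a ccc poset has a dense set of size $\lambda$, then every subset of $\tau$ in the extension has a nice name built from antichains of this dense set, and there are at most $(\lambda^\omega)^\tau$ such names. We need two more facts.

**Fact 11.1 (dense sets).** Let $\langle P_\nu,\dot R_\nu:\nu<\lambda\rangle$ be a FS iteration of ccc posets in which each $\dot R_\nu$ is forced to have a dense subset of size $\le\kappa$. Replacing $\dot R_\nu$ by an isomorphic copy of a dense subset, assume $\dot R_\nu$ is forced to have underlying set contained in $\kappa$. Then the conditions all of whose coordinates on the support are check names of ordinals $<\kappa$ form a dense subset of $P_\lambda$, of size $\le\max(\kappa,|\lambda|)$.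

*Proof.* Induction on $\lambda$. At limits every condition lies in an earlier $P_\nu$. For $\lambda=\nu+1$, given $p$, extend $p\restriction\nu$ to $q$ deciding $p(\nu)$ to be some ordinal $\zeta<\kappa$. Then extend $q$ to $q'$ in the dense subset of $P_\nu$, and take $q'$ with $\check\zeta$ at $\nu$. A condition of this kind is a finite partial function from $\lambda$ to $\kappa$, which gives the size. $\square$

**Fact 11.2 (Solovay–Tennenbaum; Kunen, *Set Theory* (1980), VIII.6.3 and its proof).** If $\kappa>\omega$ is regular and $2^{<\kappa}=\kappa$, there is a FS iteration $ST_\kappa$ of length $\kappa$ of ccc posets of size $<\kappa$ forcing MA$_{<\kappa}$ and $\mathfrak c=\kappa$.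

By Fact 11.1, $ST_\kappa$ has a dense subset of size $\le\kappa$. For regular $\kappa$, $2^{<\kappa}=\kappa$ implies $\kappa^{<\kappa}=\kappa$, so counting nice names shows that $ST_\kappa$ forces $2^{<\kappa}=\kappa$. By Lemma 10.1 at successor steps and Lemma 10.2 at limit steps, $ST_\kappa$ preserves the unboundedness of a sequence $\vec f$ as in Section 10.

*Proof of Theorem 2.1.* **Step 1: the ground model and $\vec f$.** Start from GCH with $\kappa\ge\omega_2$ regular, so $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. Force with $ST_\kappa$ and call the result $V$. Then $V\models$ MA$_{<\kappa}$, $\mathfrak c=\kappa=2^{<\kappa}$, and $2^\kappa=\kappa^+$ by counting nice names. As $\mathfrak b=\mathfrak c=\kappa$ in $V$, enumerate $\omega^\omega=\{g_\alpha:\alpha<\kappa\}$ and choose by recursion nondecreasing $f_\alpha$ that $\le^*$-bound $g_\alpha$ and all earlier $f_\gamma$. The sequence $\vec f=\langle f_\alpha:\alpha<\kappa\rangle$ is $\le^*$-increasing and dominating. Hence it is unbounded: a bound $h$ would give $h+1\le^*f_\alpha\le^*h$ for some $\alpha$.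

**Step 2: the iteration.** It has to meet all good systems on ordinals $\mu\le\kappa$ that will appear, each time in a model of $(*)$. Over $V$ define a FS iteration $\langle P_\nu,\dot R_\nu:\nu<\kappa^+\rangle$ where in $V[G_\nu]$
$$R_\nu=\text{Cohen}*ST_\kappa*Q_\nu$$
(or a dense subset of it as in Fact 11.1), with $Q_\nu$ σ-centered of size $\le\kappa$, to be chosen below. Inductively, for $\nu<\kappa^+$, $P_\nu$ is ccc with a dense set $D_\nu$ of size $\le\kappa$: apply Fact 11.1 to the three steps of each $R_\nu$ and then to the iteration. In $V$ we have $(\kappa^\omega)^\lambda=\kappa$ for $\lambda<\kappa$, so by nice names $2^{<\kappa}=\kappa$ holds in $V[G_\nu]$ and after the Cohen real. So $ST_\kappa$ is available there. Write $N_\nu$ for the model reached just before $Q_\nu$; $N_\nu\models$ MA$_{<\kappa}+\mathfrak c=\kappa$.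

*Bookkeeping.* For $\nu<\kappa^+$ there are at most $(\kappa^\omega)^\kappa=\kappa^+$ nice $P_\nu$-names (with antichains from $D_\nu$) of subsets of $\kappa$. List them as $\langle\sigma_{\nu,i}:i<\kappa^+\rangle$ when $P_\nu$ is defined. Fix in $V$ a surjection $e:\kappa^+\to\kappa^+\times\kappa^+$ such that $e(\nu)=(\nu_0,i)$ implies $\nu_0\le\nu$. At stage $\nu$ consider the set named by $\sigma_{e(\nu)}$, and via a fixed bijection of $\kappa$ with $\kappa\times\omega\times\kappa$ read it as $\{(y,n,z):z\in V_{y,n}\}$. If this is a system $\mathfrak S$ on some $\mu\le\kappa$ which is good in $N_\nu$, let $Q_\nu=M_U$ from Proposition 9.1 applied in $N_\nu$. Otherwise let $Q_\nu$ be trivial.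

**Step 3: $\vec f$ stays unbounded.** This will give $\mathfrak b\le\kappa$, and it is needed for $(*)$ in $N_\nu$. We show by induction on $\nu\le\kappa^+$ that $P_\nu$ forces $\vec f$ unbounded. Limits are Lemma 10.2. At a successor $\nu+1$, the Cohen poset is countable, so Lemma 10.1 applies, and $ST_\kappa$ preserves unboundedness by the remark after Fact 11.2. Thus $\vec f$ is unbounded in $N_\nu$, so $(*)$ holds in $N_\nu$ when $Q_\nu$ is nontrivial, and Proposition 9.1 applies. Hence $\vec f$ is unbounded in $W=V[G_{\kappa^+}]$.

**Step 4: cardinals in $W$.** We check $\mathfrak b=\kappa$ and $\mathfrak c=\kappa^+$. All cardinals and cofinalities are preserved by ccc. $\mathfrak b\le\kappa$ by $\vec f$. A family of fewer than $\kappa$ functions in $W$ lies in some $V[G_\nu]$ with $\nu<\kappa^+$, by ccc and regularity of $\kappa^+$, so it is bounded in $N_\nu\models$ MA$_{<\kappa}$. Thus $\mathfrak b=\kappa$. The Cohen reals give $\mathfrak c\ge\kappa^+$. By Fact 11.1, $P_{\kappa^+}$ has a dense set of size $\le\kappa^+$, and $(\kappa^+)^\omega=\kappa^+\cdot\kappa^\omega=\kappa^+$ in $V$, so $\mathfrak c=\kappa^+$.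

**Step 5: in $W$ there is no tall good system on any $\mu\le\kappa$.** Let $\mathfrak S\in W$ be good on $\mu\le\kappa$. It is coded by a subset of $\kappa$, so by ccc and regularity of $\kappa^+$ the code lies in some $V[G_{\nu_0}]$, $\nu_0<\kappa^+$, and has a name $\sigma_{\nu_0,i}$. Let $e(\nu)=(\nu_0,i)$; then $\nu\ge\nu_0$ and $\mathfrak S\in N_\nu$. Since $V\subset N_\nu\subset W$ and $\omega_1^V=\omega_1^W$, Fact 3.2 shows that $\mathfrak S$ is good in $N_\nu$. So $Q_\nu=M_U$ added an infinite $A\subset\omega$ with all $A\cap V_{y,0}$ finite, and $\mathfrak S$ is not tall in $W$.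

**Step 6: back to spaces.** In $W$ let $X$ be $T_3$, first countable, feebly compact, with $|X|<\mathfrak c=\kappa^+$, so $|X|\le\kappa$. If $X$ were not countably compact, or were separable but not (compact and countable), Proposition 3.4 would give a tall good system on some $\mu\le\kappa$, contradicting Step 5. This proves both bullets of the theorem. Since $\mathfrak b=\kappa<\mathfrak c$ in $W$, the last sentence of the theorem follows. $\blacksquare$

So for every regular $\kappa\ge\omega_2$ (in a model of GCH) existence fails in a ccc extension with $\mathfrak b=\kappa$, $\mathfrak c=\kappa^+$. In these models van Douwen's hypothesis $|X|<\mathfrak b$ can be weakened to $|X|<\mathfrak c$, and the least size of a regular, feebly compact, first countable, non-countably-compact space is exactly $\mathfrak c$. Indeed, the Mrówka space $\Psi(\mathcal A)$ of an infinite MAD family $\mathcal A$ of size $\mathfrak a\le\mathfrak c$ is always such a space, of size $\mathfrak a$. By Theorem 2.1 its size cannot be below $\mathfrak c$, so $\mathfrak a=\mathfrak c$ there.
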